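
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{The braid groups $B(de,e,n)$ are Garside groups}


\begin{abstract}
Let $B(de,e,n)$ be the braid group of the complex reflection group $G(de,e,n)$. We prove that $B(de,e,n)$ is a Garside group for all $d\ge 2$, $e\ge 1$, $n\ge 2$. Up to isomorphism, this group consists of the elements of the Artin group of type $B_n$ whose winding number $\lambda$ around the origin is divisible by~$e$. The dual Garside element $\delta$ of type $B_n$ has $\lambda(\delta)=1$, so every element of the subgroup is uniquely $k\delta^{em}$ with $\lambda(k)=0$, and $k\delta^{em}\mapsto k\delta^m$ is a bijection onto the whole Artin group. The lattice order pulled back along this bijection is left-invariant and gives a Garside structure with Garside element $\delta^e$, whose divisors form the lattice of noncrossing partitions of type $B_n$. We also give presentations of the resulting monoids.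
\end{abstract}

\section{The question and the answer}

\subsection*{Braid groups of reflection groups}
Let $V$ be a finite-dimensional complex vector space. A \emph{complex reflection} is a nontrivial element of $GL(V)$ that fixes a complex hyperplane pointwise, and a \emph{complex reflection group} is a finite subgroup $W\subset GL(V)$ generated by complex reflections. Let $V'$ be the complement in $V$ of all reflecting hyperplanes of reflections in $W$. The \emph{braid group} of $W$ is
\[
B(W)=\pi_1(W\backslash V').
\]
For the symmetric group permuting the coordinates of $\mathbb C^n$, the space $V'$ is the space of $n$-tuples of distinct complex numbers, $W\backslash V'$ is the space of $n$-element subsets of $\mathbb C$, and $B(W)$ is the usual braid group.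

For positive integers $d,e,n$ let $G(de,e,n)\subset GL_n(\mathbb C)$ be the Shephard--Todd group of monomial matrices whose nonzero entries are $de$-th roots of unity and whose product of nonzero entries is a $d$-th root of unity. We write $B(de,e,n)$ for its braid group.

\subsection*{Garside groups}
Let $M$ be a monoid. We say that $a$ \emph{left-divides} $b$ if $b\in aM$, and that $a$ \emph{right-divides} $b$ if $b\in Ma$. A \emph{Garside monoid} is a pair $(M,\Delta)$ such that:
\begin{itemize}
\item $M$ is cancellative;
\item $M$ is \emph{atomic}: for every $a\in M$ the number of factors in an expression of $a$ as a product of non-identity elements is bounded;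
\item any two elements of $M$ have a least common multiple and a greatest common divisor, both for left and for right divisibility;
\item $\Delta\in M$ is a \emph{Garside element}: its left and right divisors coincide, form a finite set, and generate~$M$.
\end{itemize}
By Ore's theorem a cancellative monoid in which any two elements have a common left multiple embeds in a group, unique up to isomorphism over $M$, in which every element has the form $a^{-1}b$ with $a,b\in M$. This is the \emph{group of fractions} of $M$. A Garside monoid satisfies the hypothesis, since a common multiple for right divisibility is a common left multiple. Conversely, let $M$ be a submonoid of a group $G$ such that every element of $G$ is $a^{-1}b$ with $a,b\in M$. Then $G$ is the group of fractions of $M$; for $a,b\in M$, writing $ab^{-1}=x^{-1}y$ with $x,y\in M$ gives the common left multiple $xa=yb$. A \emph{Garside group} is the group of fractions of a Garside monoid, and a \emph{Garside structure} on a group is an isomorphism with such a group of fractions. As Section~\ref{sec:orders} makes precise, a Garside structure amounts to a left-invariant lattice order with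 suitable finiteness properties, for which \emph{right} multiplication by one element $\Delta$ also preserves the order.

\subsection*{The question}
It is known that $B(e,e,n)$ is a Garside group for $e\ge2$ and $n\ge3$; the case $e=2$ is the Artin group of type $D_n$. Lee and Lee \cite{LL} state that it is not known whether the groups $B(de,e,n)$ with $d\ge2$ have a Garside structure. The question we answer is: for which $d\ge2$, $e\ge2$, $n\ge3$ does $B(de,e,n)$ have one? The answer is: for all of them.

\begin{theorem}\label{thm:main}
For all $d\ge2$, $e\ge1$, $n\ge2$ the group $B(de,e,n)$ is a Garside group.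
\end{theorem}

\subsection*{Why the question is delicate, and the idea}
For $d\ge2$ the group $B(de,e,n)$ turns out to be the subgroup $\lambda^{-1}(e\mathbb Z)$ of the Artin group $G$ of type $B_n$, where $\lambda\colon G\to\mathbb Z$ is a winding number (Section~\ref{sec:winding}). The group $G$ is Garside, and one might hope that a Garside order of $G$ restricts to a Garside order on this subgroup. It does not in general: for the dual order in type $B_2$, Section~\ref{sec:example} exhibits two elements that lose their least common multiple.

The remedy is not to restrict the order but to transport it. Suppose that $\lambda(\Delta)=1$ for the Garside element $\Delta$ of $G$, and put $K=\ker\lambda$. Every element of $G$ is uniquely $k\Delta^m$ with $k\in K$ and $m\in\mathbb Z$, and every element of $\lambda^{-1}(e\mathbb Z)$ is uniquely $k\Delta^{em}$. So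
\[
k\Delta^{em}\longmapsto k\Delta^m
\]
is a bijection from the subgroup onto $G$. It is not a homomorphism in general, but the order on $G$ is invariant under left multiplication and under right multiplication by $\Delta$, and this is enough to make the pulled-back order left-invariant. What remains is to find a Garside structure on $G$ with $\lambda(\Delta)=1$. The dual structure of Bessis has this property, because its Garside element $\delta$ is a product in which each standard generator occurs exactly once, and exactly one of these generators winds around the origin.

\subsection*{Results used}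
We use two published theorems.

\begin{itemize}
\item (Brieskorn \cite{Brieskorn}.) Let $(W,S)$ be a finite Coxeter system acting on the complexification $V$ of its real reflection representation, and let $x$ be a point of the real fundamental chamber. Then $\pi_1(W\backslash V',x)$ is the Artin group $A(W,S)$. Its standard generator attached to $s\in S$ is the class of the half-circle
$\vartheta\mapsto m+e^{i\pi\vartheta}(x-m)$, $0\le\vartheta\le1$, from $x$ to $s(x)$, where $m=\frac12(x+s(x))$.
\item (Bessis \cite{Bessis}.) Let $(W,S)$ be a finite irreducible Coxeter system and $c$ a bipartite Coxeter element, that is, the product of the elements of $S$ in a suitable order. Then $A(W,S)$ is the group of fractions of a Garside monoid $M$ whose Garside element $\delta$ is the product, in that same order, of the standard generators of $A(W,S)$, each occurring exactly once.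
\end{itemize}
The monoid $M$ is called the \emph{dual braid monoid}. Its presentation, also from \cite{Bessis}, has one generator $a_r$ for each reflection $r\in W$ and the relations $a_ra_s=a_sa_{srs}$ whenever $rs$ lies below $c$ in the absolute order; the standard generators of $A(W,S)$ are the $a_s$ with $s\in S$. We need the presentation only for the example in Section~\ref{sec:example} and in Section~\ref{sec:presentations}.

\section{The smallest case: an index-two subgroup in type $B_2$}\label{sec:example}

For $n=1$ the picture is trivial: $G=\mathbb Z=\langle t\rangle$ with $\lambda(t)=1$, and $t^{em}\mapsto t^m$ is an isomorphism. The first interesting case is $n=2$, $e=2$. The Artin group of type $B_2$ is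
\[
G=\langle s,t\mid stst=tsts\rangle,
\]
and $\lambda\colon G\to\mathbb Z$ is given by $\lambda(t)=1$, $\lambda(s)=0$. Put $\delta=ts$. The dual braid monoid is
\[
M=\langle a_1,a_2,a_3,a_4\mid a_1a_2=a_2a_3=a_3a_4=a_4a_1\rangle ,
\]
where $a_1=t$, $a_2=s$ and the common value of the four products is $\delta$. Indeed, in the group with this presentation $a_3=s^{-1}ts$ and $a_4=tst^{-1}$, and the remaining relation $a_3a_4=ts$ becomes $tsts=stst$. Reading indices modulo~$4$, we have $\lambda(a_1)=\lambda(a_3)=1$ and $\lambda(a_2)=\lambda(a_4)=0$. Moreover
\begin{equation}\label{eq:conj}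
a_i\delta=a_ia_{i+1}a_{i+2}=\delta a_{i+2},
\end{equation}
so conjugation by $\delta$ preserves $M$. Write $x\le y$ if $x^{-1}y\in M$. Since the relations are homogeneous, elements of $M$ have a length. Let $H=\lambda^{-1}(2\mathbb Z)$; by Section~\ref{sec:winding} this is $B(2d,2,2)$ for every $d\ge2$.

\subsection*{Restricting the order fails}
Order $H$ by $\le$. For $x,y\in H$ we have $x\le y$ iff $y\in x(M\cap H)$, so the corresponding monoid is $M\cap H$, and least common multiples in it are least upper bounds in $H$. We claim that $a_2,a_4\in M\cap H$ have no least upper bound in $H$. In $M$ their join is $\delta=a_2a_3=a_4a_1$: the join is at most $\delta$, which has length $2$, and it has length greater than $1$ because $a_2\ne a_4$. But $\lambda(\delta)=1$, so $\delta\notin H$. The elements $\delta a_1$ and $\delta a_3$ lie in $H$ and are above $a_2$ and $a_4$. A least upper bound $y\in H$ would satisfy $\delta\le y\le\delta a_1$ and $y\le\delta a_3$. Since the distinct atoms $a_1,a_3$ have meet $1$, this forces $y=\delta\notin H$.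

\subsection*{Transporting the order works}
Let $K=\ker\lambda$. Each element of $G$ is uniquely $k\delta^m$ with $k\in K$ and $m\in\mathbb Z$. Since conjugation by $\delta$ preserves $M$,
\begin{equation}\label{eq:KZ}
k\delta^m\le l\delta^{m'}\iff \delta^{-m}\,k^{-1}l\,\delta^{m'}\in M\iff k^{-1}l\,\delta^{m'-m}\in M .
\end{equation}
The last condition depends only on $k^{-1}l$ and $m'-m$. Now order the elements of $H=\{k\delta^{2m}\}$ by
\[
k\delta^{2m}\preceq l\delta^{2m'}\iff k\delta^m\le l\delta^{m'} .
\]
As a copy of the order of $G$, this is a lattice. It is invariant under left multiplication by $K$, by \eqref{eq:KZ}. Left multiplication by $u=\delta^2$ sends $k\delta^{2m}$ to $(\delta^2k\delta^{-2})\,\delta^{2(m+1)}$. It therefore conjugates $k^{-1}l$ by $\delta^2$ and does not change $m'-m$. So it conjugates the element $k^{-1}l\,\delta^{m'-m}$ by $\delta^2$, which preserves the condition in \eqref{eq:KZ}. Since $K$ and $u$ generate $H$, the order $\preceq$ is left-invariant under all of $H$. The positive elements are the $k\delta^{2m}$ with $k\delta^m\in M$.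

The atoms $a_2,a_4\in K$ stay as they are, while $a_1=(a_1\delta^{-1})\delta$ corresponds to $(a_1\delta^{-1})\delta^2=a_1\delta$, and likewise for $a_3$. So the new atoms are
\[
b_1=a_1\delta,\qquad b_2=a_2,\qquad b_3=a_3\delta,\qquad b_4=a_4 ,
\]
and $\delta$ corresponds to $u=\delta^2$. By \eqref{eq:conj}, $\delta a_4=a_2\delta$ and $\delta a_2=a_4\delta$. Thus
\[
b_1b_4=a_1a_2\delta=u,\quad b_4b_1=a_4a_1\delta=u,\quad b_2b_3=a_2a_3\delta=u,\quad b_3b_2=a_3a_4\delta=u .
\]
The atoms $b_2=a_2$ and $b_4=a_4$ now have the join $u$. The interval $[1,u]=\{1,b_1,b_2,b_3,b_4,u\}$ is a copy of $[1,\delta]$, but the single $4$-cycle of relations has become two $2$-cycles. By Corollary~\ref{cor:pres} these are all the relations, so the new monoid is $\langle b_1,b_2,b_3,b_4\mid b_1b_4=b_4b_1=b_2b_3=b_3b_2\rangle$.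

The general proof follows this pattern. Section~\ref{sec:orders} rewrites the axioms of a Garside group in terms of the order and of right multiplication by $\Delta$, which is exactly what a bijection such as $k\delta^{2m}\mapsto k\delta^m$ can carry along.

\section{Garside groups as ordered groups}\label{sec:orders}

Several of the axioms, such as right divisibility or generation by divisors of $\Delta$, refer to products. A bijection that is not a homomorphism does not respect them. The following dictionary removes this obstacle. For a subset $M$ of a group $G$ write
\[
x\le y\iff x^{-1}y\in M ,\qquad [x,y]=\{z: x\le z\le y\}.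
\]
This relation is invariant under left multiplication by $G$, and $M=\{x: 1\le x\}$.

\begin{proposition}\label{prop:dict}
Let $G$ be a group, $M\subset G$ a subset and $\Delta\in G$. Then $(M,\Delta)$ is a Garside monoid with group of fractions $G$ if and only if the following hold.
\begin{enumerate}
\item[\textup{(O1)}] $\le$ is a partial order on $G$ and $(G,\le)$ is a lattice.
\item[\textup{(O2)}] $x\mapsto x\Delta$ is an automorphism of $(G,\le)$.
\item[\textup{(O3)}] $1\le\Delta$ and $[1,\Delta]$ is finite.
\item[\textup{(O4)}] For every $x\ge1$ the lengths of the chains $1=x_0<x_1<\dots<x_r=x$ are bounded.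
\item[\textup{(O5)}] If $x\le y$, there is a chain $x=x_0\le x_1\le\dots\le x_r=y$ with $x_i\le x_{i-1}\Delta$ for all $i\ge1$.
\item[\textup{(O6)}] For every $x\in G$ there is $r\ge0$ with $1\le x\Delta^r$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{From Garside to order.} Let $(M,\Delta)$ be a Garside monoid with group of fractions $G$. For $a,b\in M$, $a\le b$ means that $a$ left-divides $b$. So $[1,\Delta]$ is the set of left divisors of $\Delta$, and (O3) holds.

The relation $\le$ is reflexive and transitive because $M$ is a monoid. For antisymmetry we need $M\cap M^{-1}=\{1\}$. If $ab=1$ with $a,b\in M\setminus\{1\}$, then $1=(ab)^k$ for all $k$, contradicting atomicity. So $\le$ is a partial order.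

(O2). Since $(x\Delta)^{-1}(y\Delta)=\Delta^{-1}(x^{-1}y)\Delta$, we must show $\Delta^{-1}M\Delta=M$. Let $a$ divide $\Delta$ and write $\Delta=aa^*$. Then $a^*$ is a right divisor of $\Delta$, hence also a left divisor, so $\Delta=a^*a^{**}$. Therefore $a\Delta=aa^*a^{**}=\Delta a^{**}$, and $\Delta^{-1}a\Delta=a^{**}\in M$. On the other side, write $\Delta={}^*\!a\,a$. Here ${}^*\!a$ is a left divisor, hence a right divisor, so $\Delta={}^{**}\!a\,{}^*\!a$. Then $\Delta a={}^{**}\!a\,{}^*\!a\,a={}^{**}\!a\,\Delta$, and $\Delta a\Delta^{-1}\in M$. As the divisors of $\Delta$ generate $M$, both inclusions follow.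

(O5). Write $x^{-1}y\in M$ as a product $s_1\cdots s_r$ of divisors of $\Delta$ and put $x_i=xs_1\cdots s_i$. From $1\le s_i\le\Delta$ and left invariance we get $x_{i-1}\le x_i\le x_{i-1}\Delta$.

(O6). First, a product $a=s_1\cdots s_k$ of $k$ divisors of $\Delta$ satisfies $a\le\Delta^k$. This is clear for $k=0$. For $k\ge1$, left invariance, induction and (O2) give
\[
s_1\cdots s_k\le s_1\cdots s_{k-1}\Delta\le\Delta^{k-1}\Delta .
\]
Now let $x=a^{-1}b$ with $a,b\in M$, and choose $k$ with $a\le\Delta^k$. Since $b\ge1$, left invariance gives $x=a^{-1}b\ge a^{-1}$, and (O2) gives $x\Delta^k\ge a^{-1}\Delta^k\ge1$.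

(O4). A chain $1=x_0<\dots<x_r=x$ gives the factorization of $x$ into the $r$ non-identity elements $x_{i-1}^{-1}x_i$ of $M$. So (O4) follows from atomicity.

(O1). It remains to find joins and meets. If $x\Delta^r\ge1$, then $x\Delta^{r+1}\ge\Delta\ge1$. So by (O6) two given elements of $G$ are both moved into $M$ by right multiplication by some $\Delta^r$. By (O2) this is an automorphism of the order, so we may consider $a,b\in M$. Every upper bound of $a,b$ in $G$ lies in $aM\subset M$. Hence the least common multiple of $a,b$ for left divisibility is their join in $G$, and all joins exist. Let $p$ be the left gcd of $a,b$ in $M$, and let $\ell\in G$ be any lower bound of $a,b$, possibly outside $M$. Then $q=p\vee\ell$ exists. Both $a$ and $b$ are upper bounds of $p$ and $\ell$, so $q\le a$ and $q\le b$. Also $q\ge p\ge1$, so $q\in M$ is a common left divisor of $a,b$. Hence $q\le p$ and $\ell\le p$. Thus $p$ is the meet of $a,b$ in $G$.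

\emph{From order to Garside.} Assume (O1)--(O6). Then $1\in M$, and if $x,y\ge1$, then $xy\ge x\ge1$; so $M$ is a submonoid of $G$, hence cancellative. If $x=y_1\cdots y_r$ with $y_i\in M\setminus\{1\}$, then the partial products form a chain $1<y_1<y_1y_2<\dots<x$. So $r$ is bounded by (O4), and $M$ is atomic.

For $g,h\in M$, $g$ left-divides $h$ iff $g\le h$. Joins and meets in $G$ of elements $\ge1$ are again $\ge1$, so they lie in $M$ and are left-divisibility lcms and gcds in $M$. For right divisibility, put $x\le_R y$ iff $yx^{-1}\in M$. This means $y^{-1}\le x^{-1}$, so inversion is an anti-isomorphism from $(G,\le_R)$ to $(G,\le)$, and $\le_R$ is a lattice order. Again $M=\{x:1\le_Rx\}$, and for $g,h\in M$ the element $g$ right-divides $h$ iff $g\le_Rh$. The same argument gives right-divisibility lcms and gcds.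

By (O2) and left invariance, $x\ge1\iff x\Delta\ge\Delta\iff\Delta^{-1}x\Delta\ge1$, so $\Delta^{-1}M\Delta=M$. With $x=\Delta g^{-1}$ for $g\in M$ we get
\[
\Delta g^{-1}\in M\iff g^{-1}\Delta\in M .
\]
So the right and left divisors of $\Delta$ coincide. They form $[1,\Delta]$, which is finite by (O3). They generate $M$: for $y\in M$ take the chain of (O5) from $1$ to $y$. Then $y$ is the product of the elements $x_{i-1}^{-1}x_i\in[1,\Delta]$.

Finally let $x\in G$, and choose $r$ with $x\Delta^r\in M$ by (O6). Then $\Delta^rx=\Delta^r(x\Delta^r)\Delta^{-r}\in M$, and $x=(\Delta^r)^{-1}(\Delta^rx)$. So $G$ is the group of fractions of $M$.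
\end{proof}

\section{Transporting a Garside structure}

Let $(M,\Delta)$ be a Garside monoid with group of fractions $G$, ordered by $\le$ as above. Left multiplications by elements of $G$ and right multiplications by powers of $\Delta$ are automorphisms of the poset $G$, and the former commute with the latter. A group that acts on $G$ through a combination of the two, with the orbit map at $1$ a bijection, should inherit the order. The next theorem says this, with $\theta$ as the orbit map at $1$.

\begin{theorem}\label{thm:transport}
Let $H$ be a group, and let $\iota\colon H\to G$ and $f\colon H\to\mathbb Z$ be homomorphisms such that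
\[
\theta\colon H\to G,\qquad \theta(h)=\iota(h)\Delta^{-f(h)},
\]
is a bijection. Put $N=\theta^{-1}(M)$ and $u=\theta^{-1}(\Delta)$. Then $(N,u)$ is a Garside monoid with group of fractions $H$, and $\theta$ is an isomorphism of posets from $H$, ordered by $g\le h\Leftrightarrow g^{-1}h\in N$, to $(G,\le)$.
\end{theorem}

\begin{proof}
For $h\in H$ and $x\in G$ put $h\cdot x=\iota(h)\,x\,\Delta^{-f(h)}$. This is an action of $H$ on the set $G$:
\[
g\cdot(h\cdot x)=\iota(g)\iota(h)\,x\,\Delta^{-f(h)}\Delta^{-f(g)}=(gh)\cdot x .
\]
By left invariance and (O2), each $h$ acts by an automorphism of $(G,\le)$. The action commutes with right multiplication by $\Delta$, and $\theta(h)=h\cdot1$. Therefore, for $g,h\in H$,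
\begin{equation}\label{eq:theta}
\theta(gh)=g\cdot\theta(h),\qquad \theta(hu)=h\cdot\Delta=\theta(h)\Delta ,\qquad \theta(1)=1.
\end{equation}

Define $g\le h$ in $H$ by $\theta(g)\le\theta(h)$. By the first formula in \eqref{eq:theta}, for $k\in H$,
\[
\theta(kg)\le\theta(kh)\iff k\cdot\theta(g)\le k\cdot\theta(h)\iff\theta(g)\le\theta(h),
\]
so this order on $H$ is left-invariant. Taking $k=g^{-1}$ we see that $g\le h$ iff $\theta(g^{-1}h)\ge1$, that is, iff $g^{-1}h\in N$. So the pulled-back order is the relation attached to the subset $N\subset H$, and $\theta$ is an isomorphism of posets.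

By Proposition~\ref{prop:dict}, $G$ with $M$ and $\Delta$ satisfies (O1)--(O6). These conditions involve only the order, the elements $1$ and $\Delta$, and the map $x\mapsto x\Delta$. By definition of $u$ and by \eqref{eq:theta}, the bijection $\theta$ sends $1$ to $1$, $u$ to $\Delta$, and carries right multiplication by $u$ to right multiplication by $\Delta$. So (O1)--(O6) hold for $H$ with $N$ and $u$, and Proposition~\ref{prop:dict} gives the claim.
\end{proof}

Bijectivity of $\theta$ cannot be dropped. If $\iota$ is the inclusion of the subgroup $H$ of Section~\ref{sec:example} and $f=0$, the pulled-back order is the restricted order, which is not a lattice. The twist $f$ is there to make $\theta$ onto. The next corollary finds it when $\lambda(\Delta)=1$.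

\begin{corollary}\label{cor:He}
Let $\lambda\colon G\to\mathbb Z$ be a homomorphism with $\lambda(\Delta)=1$. Then for every $e\ge1$ the subgroup $H_e=\lambda^{-1}(e\mathbb Z)$ is a Garside group, with Garside element $\Delta^e$ and Garside monoid
\[
N_e=\{h\in H_e:\ h\,\Delta^{-(e-1)\lambda(h)/e}\in M\}.
\]
The map $\theta(h)=h\Delta^{-(e-1)\lambda(h)/e}$ is a poset isomorphism $H_e\to G$ with $\lambda(\theta(h))=\lambda(h)/e$, and it maps the divisors of $\Delta^e$ in $N_e$ onto the divisors of $\Delta$ in $M$.
\end{corollary}

\begin{proof}
Let $\iota$ be the inclusion and $f(h)=(e-1)\lambda(h)/e$, a homomorphism $H_e\to\mathbb Z$. Then $\theta(h)=\iota(h)\Delta^{-f(h)}$, and $\lambda(\Delta)=1$ gives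
\[
\lambda(\theta(h))=\lambda(h)-(e-1)\lambda(h)/e=\lambda(h)/e .
\]
The inverse of $\theta$ is $\eta(g)=g\Delta^{(e-1)\lambda(g)}$. Indeed $\lambda(\eta(g))=e\lambda(g)$, so $\eta(g)\in H_e$ and $f(\eta(g))=(e-1)\lambda(g)$, whence $\theta(\eta(g))=g$. Conversely,
\[
\eta(\theta(h))=h\,\Delta^{-(e-1)\lambda(h)/e}\,\Delta^{(e-1)\lambda(h)/e}=h .
\]
Apply Theorem~\ref{thm:transport}. Here $u=\eta(\Delta)=\Delta\cdot\Delta^{e-1}=\Delta^e$, and the divisors of $u$ are the elements of $[1,u]$, which $\theta$ maps onto $[1,\Delta]$.
\end{proof}

In the notation of the introduction, $\theta(k\Delta^{em})=k\Delta^{em-(e-1)m}=k\Delta^m$ for $k\in\ker\lambda$.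

\section{$B(de,e,n)$ as a winding-number subgroup}\label{sec:winding}

Let $d\ge2$, $e\ge1$, $n\ge2$. We first determine the reflections of $G(de,e,n)$. The fixed space of a monomial matrix has dimension at most the number of cycles of its permutation, so a reflection has trivial permutation or a transposition as its permutation.
\begin{itemize}
\item A diagonal matrix is a reflection iff exactly one entry $\omega$ differs from $1$. The condition on the product says $\omega^d=1$. Such $\omega\ne1$ exist because $d\ge2$, and they give the hyperplanes $z_i=0$.
\item Suppose the permutation is the transposition $(i\,j)$. The fixed space is a hyperplane iff all diagonal entries outside the $2\times2$ block are $1$ and the antidiagonal block, with entries $\zeta,\zeta'$, has the eigenvalue $1$. Its characteristic polynomial is $X^2-\zeta\zeta'$, so this means $\zeta'=\zeta^{-1}$. The product of the nonzero entries is then $1$, so every $\zeta$ with $\zeta^{de}=1$ occurs. These give the hyperplanes $z_i=\zeta z_j$.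
\end{itemize}
Hence
\[
V'=\{z\in\mathbb C^n:\ z_i\ne0,\ z_i^{de}\ne z_j^{de}\ \text{for } i\ne j\}.
\]
This is where $d\ge2$ is needed: for $d=1$ the hyperplanes $z_i=0$ are not removed.

The group $G(de,1,n)$, which contains $G(de,e,n)$, preserves $V'$ and acts freely on it: if $gz=z$, comparing $de$-th powers of coordinates, which are distinct, shows that the permutation of $g$ is trivial; then all entries of $g$ are $1$, since all $z_i\ne0$. Let $X_n$ be the space of $n$-element subsets of $\mathbb C^*=\mathbb C\setminus\{0\}$. The map
\[
V'\to X_n,\qquad z\mapsto\{z_1^{de},\dots,z_n^{de}\},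
\]
is a surjective local homeomorphism whose fibers are exactly the $G(de,1,n)$-orbits. It therefore identifies $G(de,1,n)\backslash V'$ with $X_n$. Let
\[
\lambda\colon\pi_1(X_n)\to\pi_1(\mathbb C^*)=\mathbb Z
\]
be induced by $\{w_1,\dots,w_n\}\mapsto w_1\cdots w_n$.

\begin{lemma}\label{lem:subgroup}
$B(de,e,n)\cong\lambda^{-1}(e\mathbb Z)\subset\pi_1(X_n)$.
\end{lemma}

\begin{proof}
The space $V'$ is connected, being the complement of finitely many complex hyperplanes, and the finite group $G(de,1,n)$ acts freely on it. Therefore $G(de,e,n)\backslash V'\to G(de,1,n)\backslash V'=X_n$ is a connected covering. Fix a point $z(0)\in V'$ and use its images as base points. Then $B(de,e,n)$ is the group of classes of loops in $X_n$ whose lifts from the base point of $G(de,e,n)\backslash V'$ are closed. Lift a loop $\gamma$ in $X_n$ to a path $z(\cdot)$ in $V'$ starting at $z(0)$. Then $z(1)=gz(0)$ for a unique $g\in G(de,1,n)$. The lift of $\gamma$ to $G(de,e,n)\backslash V'$ is the image of $z(\cdot)$. It is closed iff $g\in G(de,e,n)$, that is, iff $p^d=1$, where $p$ is the product of the nonzero entries of $g$. Now $p=\prod_jz_j(1)/\prod_jz_j(0)$.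 Since $\prod_jz_j(\cdot)$ is a continuous $de$-th root of $\prod_jw_j(\cdot)$, where $w_j=z_j^{de}$, we get $p=\exp(2\pi i\lambda(\gamma)/(de))$. So $p^d=\exp(2\pi i\lambda(\gamma)/e)$ equals $1$ iff $e$ divides $\lambda(\gamma)$.
\end{proof}

In particular, up to isomorphism $B(de,e,n)$ does not depend on $d\ge2$.

\begin{lemma}\label{lem:Bn}
$\pi_1(X_n)$ is the Artin group of type $B_n$, with standard generators $t,\sigma_1,\dots,\sigma_{n-1}$ satisfying $\lambda(t)=1$ and $\lambda(\sigma_i)=0$ for all $i$.
\end{lemma}

\begin{proof}
The identification above for $d=2$, $e=1$ presents $X_n$ as the orbit space of $W(B_n)=G(2,1,n)$ on its space $V'$, via $w_j=z_j^2$. Apply Brieskorn's theorem with $x$ in the chamber $0<x_1<\dots<x_n$. Its walls are $z_1=0$ and $z_i=z_{i+1}$ for $1\le i\le n-1$; let $t$ and $\sigma_i$ be the corresponding generators.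

For $t$, the midpoint is $m=(0,x_2,\dots,x_n)$. So $z_1=e^{i\pi\vartheta}x_1$ and the other coordinates are constant. Then $\prod_jw_j=\prod_jz_j^2$ is a positive constant times $e^{2\pi i\vartheta}$, and $\lambda(t)=1$.

For $\sigma_i$, put $\mu=\frac12(x_i+x_{i+1})$ and $\rho=\frac12(x_{i+1}-x_i)$. Then $z_i=\mu-e^{\sqrt{-1}\,\pi\vartheta}\rho$, $z_{i+1}=\mu+e^{\sqrt{-1}\,\pi\vartheta}\rho$, and the other coordinates are positive constants. We get $z_iz_{i+1}=\mu^2-e^{2\pi\sqrt{-1}\,\vartheta}\rho^2$, which has positive real part because $0<\rho<\mu$. So $\prod_jz_j$ is a closed path in the half-plane $\operatorname{Re}>0$ and does not wind around $0$. Neither does its square $\prod_jw_j$, so $\lambda(\sigma_i)=0$.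
\end{proof}

\section{Proof of the theorem, and the remaining parameters}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G=\pi_1(X_n)$ be the Artin group of type $B_n$ and $(M,\delta)$ its dual Garside monoid. The Coxeter system of type $B_n$ is irreducible for $n\ge2$, so Bessis's theorem applies. As $\delta$ is a product, in some order, in which each of $t,\sigma_1,\dots,\sigma_{n-1}$ occurs exactly once, Lemma~\ref{lem:Bn} gives $\lambda(\delta)=1$. By Corollary~\ref{cor:He}, $\lambda^{-1}(e\mathbb Z)$ is a Garside group. By Lemma~\ref{lem:subgroup} it is isomorphic to $B(de,e,n)$.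
\end{proof}

By Corollary~\ref{cor:He} the Garside element of $B(de,e,n)$ is $\delta^e$, and its poset of divisors is isomorphic to $[1,\delta]$ in $M$, the lattice of noncrossing partitions of type $B_n$.

\begin{corollary}\label{cor:all}
For all $d,e,n\ge1$ the group $B(de,e,n)$ is a Garside group.
\end{corollary}

\begin{proof}
The case $d\ge2$, $n\ge2$ is Theorem~\ref{thm:main}. For $n=1$, the group $G(de,e,1)$ consists of the $d$-th roots of unity. So $B(de,e,1)$ is $\pi_1$ of a copy of $\mathbb C^*$, that is, $\mathbb Z$, if $d\ge2$, and it is trivial if $d=1$. Both are Garside groups, with monoids $\mathbb N$ and $\{1\}$.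

Let $d=1$ and $n\ge2$. For $e=1$ we have the usual braid group, the Artin group of type $A_{n-1}$. For $e\ge2$, $n=2$ we have the Artin group of the dihedral group $G(e,e,2)$. Artin groups of finite type are Garside groups by work of Brieskorn--Saito and Deligne; see \cite{DP}. For $e\ge2$, $n\ge3$ the claim is the known result recalled in the introduction.
\end{proof}

\section{Presentations}\label{sec:presentations}

We now show how a presentation of $M$ turns into one of $N_e$. In the situation of Corollary~\ref{cor:He} let
\[
\varphi(x)=\Delta^{-1}x\Delta ,
\]
so that $x\Delta=\Delta\varphi(x)$. By (O2), $\varphi$ restricts to an automorphism of $M$, and $\lambda\circ\varphi=\lambda$. Suppose $M=\langle A\mid R\rangle$ as a monoid, where $A\subset M$, and where $\varphi$ permutes $A$ and permutes the set of relations $R$. For $a\in A$ put $[a]=\theta^{-1}(a)\in N_e$. In Section~\ref{sec:example} the relation $a_1a_2=\delta$ became $b_1b_4=u$: the second letter was twisted by $\varphi$ because the first had $\lambda=1$. In general, for a word in $A$ let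
\[
\mathrm{tw}(a_1a_2\cdots a_r)=[a_1]\,[\varphi^{k_1}(a_2)]\,[\varphi^{k_2}(a_3)]\cdots[\varphi^{k_{r-1}}(a_r)],\qquad k_i=(e-1)\lambda(a_1\cdots a_i).
\]

\begin{proposition}\label{prop:pres}
The monoid $N_e$ and the group $H_e$ are presented, as a monoid and as a group respectively, by the generators $[a]$, $a\in A$, and the relations $\mathrm{tw}(v)=\mathrm{tw}(w)$ for $(v=w)\in R$.
\end{proposition}

\begin{proof}
\emph{Meaning of $\mathrm{tw}$.} Let $g\in N_e$ and put $k=(e-1)\lambda(\theta(g))$, which equals $f(g)$ because $\lambda(\theta(g))=\lambda(g)/e$. By \eqref{eq:theta}, for $a\in A$,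
\[
\theta\bigl(g\,[\varphi^k(a)]\bigr)=g\,\varphi^k(a)\,\Delta^{-k}=g\,\Delta^{-k}a\,\Delta^k\Delta^{-k}=\theta(g)\,a .
\]
By induction on the length, $\theta$ maps the element represented by $\mathrm{tw}(w)$ to the element represented by $w$.

\emph{Words.} The map $\mathrm{tw}$ is a length-preserving bijection from words in $A$ to words in the letters $[a]$: it can be inverted letter by letter, because $\varphi$ permutes $A$ and the exponent $k_i$ is determined by the letters $a_1,\dots,a_i$ already found. Since $\theta\colon N_e\to M$ is a bijection, every element of $N_e$ is represented by some $\mathrm{tw}(w)$. Moreover $\mathrm{tw}(w)$ and $\mathrm{tw}(w')$ represent the same element iff $w$ and $w'$ represent the same element of $M$, that is, iff $w$ and $w'$ are connected by replacements using $R$.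

\emph{One replacement.} Let $(v=w)\in R$, let $p,s$ be words in $A$, and put $k=(e-1)\lambda(p)$. As $\lambda\circ\varphi=\lambda$, the part of $\mathrm{tw}(pvs)$ coming from $v$ is $\mathrm{tw}(\varphi^kv)$, where $\varphi$ is applied letter by letter; the same holds for $w$. Since $v$ and $w$ represent the same element, $\lambda(v)=\lambda(w)$, so the letters coming from $s$ are the same in $\mathrm{tw}(pvs)$ and in $\mathrm{tw}(pws)$. Hence replacing $pvs$ by $pws$ corresponds to replacing the factor $\mathrm{tw}(\varphi^kv)$ by $\mathrm{tw}(\varphi^kw)$. Because $\varphi$ permutes $R$, this is an application of one of the stated relations. Conversely, suppose a relation $\mathrm{tw}(v')=\mathrm{tw}(w')$ with $(v'=w')\in R$ is applied inside a word. The part of the word before the factor $\mathrm{tw}(v')$ is $\mathrm{tw}(p)$ for a unique word $p$. With $k=(e-1)\lambda(p)$, $v=\varphi^{-k}v'$ and $w=\varphi^{-k}w'$, the word is $\mathrm{tw}(pvs)$ for some $s$, and the application arises in the way just described from $(v=w)\in R$. So the stated relations present $N_e$. The group of fractions of a monoid satisfying Ore's condition is presented, as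 a group, by any presentation of the monoid, which gives the claim for $H_e$.
\end{proof}

\begin{corollary}\label{cor:pres}
Let $d\ge2$, $e\ge1$, $n\ge2$, let $c$ be a bipartite Coxeter element of $W(B_n)$, and let $(M,\delta)$ be the corresponding dual Garside monoid. The group $B(de,e,n)$ is presented by generators $[a_r]$, one for each of the $n^2$ reflections $r\in W(B_n)$, and the relations
\[
[a_r]\,[\varphi^{(e-1)\lambda(a_r)}(a_s)]=[a_s]\,[\varphi^{(e-1)\lambda(a_s)}(a_{srs})]
\]
whenever $rs$ lies below $c$ in the absolute order. Here $\varphi(a_r)=a_{c^{-1}rc}$, and $\lambda(a_r)=1$ if $r$ is a sign change, $\lambda(a_r)=0$ otherwise. The same presentation defines the monoid $N_e$.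
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:pres} to Bessis's presentation of $M$, for which $\varphi(a_r)=\delta^{-1}a_r\delta=a_{c^{-1}rc}$. The set of pairs $(r,s)$ with $rs$ below $c$ is stable under conjugation by $c$, so $\varphi$ permutes the generators and the relations. There are $n$ sign changes and $n(n-1)$ reflections in the hyperplanes $z_i=\pm z_j$.

It remains to compute $\lambda(a_r)$. The divisors of $\delta$ generate $M$, so each atom $a_r$ divides $\delta$. The relations are homogeneous and $\delta$ is a product of $n$ atoms, so $\delta=a_ra_{r_2}\cdots a_{r_n}$ for some reflections $r_2,\dots,r_n$, and $c=rr_2\cdots r_n$ is a reduced factorization of $c$ into reflections. By Hurwitz transitivity it is connected by Hurwitz moves to the factorization of $c$ into the elements of $S$. A Hurwitz move replaces two neighboring factors $r,s$ by $s,srs$, or conversely. Here $rs$ lies below $c$, so $a_{srs}=a_s^{-1}a_ra_s$ in $G$; that is, a move replaces atoms by conjugates. Hence $a_r$ is conjugate in $G$ to a standard generator, whose image in $W(B_n)$ is then conjugate to $r$. A sign change has trivial underlying permutation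 and the other reflections do not, so the two kinds are not conjugate. So $a_r$ is conjugate to $t$ if $r$ is a sign change and to some $\sigma_i$ otherwise, and Lemma~\ref{lem:Bn} gives $\lambda(a_r)$.
\end{proof}

For $n=2$, $e=2$ this is the presentation found in Section~\ref{sec:example}.

\section{Other groups obtained by transport}

Let $(M,\Delta)$ again be any Garside monoid with group of fractions $G$.

\subsection*{All twists of the kernel}
If $\lambda(\Delta)=1$, then $G=K\rtimes\langle\Delta\rangle$ with $K=\ker\lambda$, and $H_e=K\rtimes\langle\Delta^e\rangle$. In $H_e$ the generator of the infinite cyclic factor acts on $K$ as the $e$-th power of conjugation by $\Delta$. Transport works equally well when $e$ is replaced by an arbitrary integer $j$, although the resulting group need no longer come as a subgroup of $G$.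

\begin{proposition}\label{prop:twists}
Let $\lambda\colon G\to\mathbb Z$ be a homomorphism with $\lambda(\Delta)=1$, let $K=\ker\lambda$ and $\alpha(k)=\Delta k\Delta^{-1}$ for $k\in K$. Then for every $j\in\mathbb Z$ the group
\[
\Gamma_j=K\rtimes_{\alpha^j}\mathbb Z=\langle K,u\mid uku^{-1}=\alpha^j(k)\rangle
\]
is a Garside group with Garside element $u$. In particular $K\times\mathbb Z$ is a Garside group.
\end{proposition}

\begin{proof}
Put $\iota(ku^m)=k\Delta^{jm}$ and $f(ku^m)=(j-1)m$. The first is a homomorphism because $\Delta^jk\Delta^{-j}=\alpha^j(k)$, the second because it is $j-1$ times the projection to $\mathbb Z$. Then $\theta(ku^m)=k\Delta^{jm-(j-1)m}=k\Delta^m$, which is a bijection $\Gamma_j\to G$ and sends $u$ to $\Delta$. Apply Theorem~\ref{thm:transport}. For $j=0$ we get $K\times\mathbb Z$.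
\end{proof}

For $j=e\ge1$, identifying $u$ with $\Delta^e$, this is Corollary~\ref{cor:He}.

\subsection*{Other values of $\lambda(\Delta)$}

\begin{proposition}\label{prop:m}
Let $\lambda\colon G\to\mathbb Z$ be a homomorphism with $\lambda(\Delta)=m\ge1$. If $e\ge1$ and $e\equiv\pm1\pmod m$, then $\lambda^{-1}(e\mathbb Z)$ is a Garside group.
\end{proposition}

\begin{proof}
Write $e=qm+\varepsilon$ with $q\in\mathbb Z$ and $\varepsilon\in\{1,-1\}$. On $H=\lambda^{-1}(e\mathbb Z)$ let $\iota$ be the inclusion and $f(h)=q\lambda(h)/e$. Then
\[
\lambda(\theta(h))=\lambda(h)-\frac{qm\lambda(h)}e=\frac{\lambda(h)(e-qm)}e=\frac{\varepsilon\lambda(h)}e .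
\]
Let $\eta(g)=g\Delta^{q\varepsilon\lambda(g)}$. Since $\varepsilon^2=1$,
\[
\lambda(\eta(g))=\lambda(g)(1+\varepsilon qm)=\lambda(g)\bigl(1+\varepsilon(e-\varepsilon)\bigr)=\varepsilon e\,\lambda(g).
\]
So $\eta(g)\in H$, $f(\eta(g))=q\varepsilon\lambda(g)$, and $\theta(\eta(g))=g$. Conversely
\[
\eta(\theta(h))=h\,\Delta^{-f(h)}\,\Delta^{q\varepsilon\cdot\varepsilon\lambda(h)/e}=h .
\]
Thus $\theta$ is bijective and Theorem~\ref{thm:transport} applies.
\end{proof}

\begin{remark}
The congruence is what this choice of twist requires. If $\lambda$ is onto $\mathbb Z$ and $f=q\lambda/e$, then $\lambda\circ\theta$ has image $(e-qm)\mathbb Z$, so $\theta$ can be onto only if $e-qm=\pm1$. This explains the use of the dual structure in type $B_n$. The classical Garside element lifts the longest element of $W(B_n)$: it is represented by any reduced expression $s_1\cdots s_N$ of that element, read in the standard generators. The reflections $s_1\cdots s_{i-1}s_is_{i-1}\cdots s_1$ are all the reflections of $W(B_n)$, each once, and such a reflection is a sign change exactly when $s_i$ is the reflection corresponding to $t$. There are $n$ sign changes, so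 the classical Garside element has $\lambda=n$. With it, Proposition~\ref{prop:m} reaches only $e\equiv\pm1\pmod n$, whereas $\lambda(\delta)=1$ reaches every $e$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Bessis} Bessis, \emph{The dual braid monoid}, Ann. Sci. \'ENS (4) \textbf{36} (2003), 647--683.
\bibitem{Brieskorn} Brieskorn, Invent. Math. \textbf{12} (1971), 57--61.
\bibitem{DP} Dehornoy and Paris, Proc. London Math. Soc. \textbf{79} (1999).
\bibitem{LL} Eon-Kyung Lee and Sang-Jin Lee, \emph{Periodic elements in Garside groups}, arXiv:1004.5308 (2010).
\end{thebibliography}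

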